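\title{Uniqueness of the best approximating ellipse in the symmetric difference metric}

\begin{abstract}
We prove that for every plane convex body $K$ of area $1$ there is exactly one ellipse of area $1$ that minimizes the area of the symmetric difference with $K$. We also determine the areas $\alpha$ for which the best ellipse of area $\alpha$ is unique, prove uniqueness when the area is free, and characterize the minimizers by a moment condition on the part of the boundary of the ellipse that lies in $K$. The proof shows that every ellipse satisfying the moment condition is a strict local optimum, by a second-order estimate in which the convexity of $K$ enters through chords, and then passes from local to global by a mountain-pass argument for polygons approximating $K$.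
\end{abstract}

\section{The problem and the results}\label{sec:intro}

A \emph{convex body} is a compact convex subset of $\mathbb R^2$ with nonempty interior. An \emph{ellipse} is the image of the closed unit disk $D$ under an invertible affine map of $\mathbb R^2$; ellipses are closed and filled. We write $|S|$ for the area of a measurable set $S$, and
\[
d_{\mathrm{sym}}(S,S')=\bigl|(S\setminus S')\cup(S'\setminus S)\bigr|
\]
for the symmetric difference metric. The following question is posed in \cite{Bochi}: if $K$ is a convex body of area $1$ and $E$ minimizes $d_{\mathrm{sym}}(K,E)$ among ellipses of area $1$, is $E$ necessarily unique? The answer is yes.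

\begin{theorem}\label{thm:A}
Every convex body $K$ of area $1$ has exactly one ellipse of area $1$ that minimizes $d_{\mathrm{sym}}(K,\cdot)$ among the ellipses of area $1$.
\end{theorem}

Put $F_K(E)=|K\cap E|$, the \emph{overlap}. Since
\begin{equation}\label{eq:overlap}
d_{\mathrm{sym}}(K,E)=|K|+|E|-2F_K(E),
\end{equation}
minimizing the distance among ellipses of a fixed area is the same as maximizing the overlap.

An invertible affine map sends ellipses to ellipses and convex bodies to convex bodies, and it multiplies all areas by one constant. So the problem is affine invariant, and a unique minimizer is fixed by every affine symmetry of $K$. For an equilateral triangle it is fixed by the rotation through $2\pi/3$, which must preserve its center and cannot preserve a longest axis; it is therefore the concentric disk. By affine invariance this determines the minimizer for every triangle.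

To see which answer to expect, let the area $\alpha$ of the ellipse vary. Let $\alpha_-$ be the largest area of an ellipse contained in $K$ and $\alpha_+$ the smallest area of an ellipse containing $K$ (both exist, see Lemma~\ref{lem:compact}); thus $\alpha_-\le|K|\le\alpha_+$. For $\alpha=\alpha_-$ the maximizers of the overlap are the largest inscribed ellipses, and there is only one by an averaging argument: if $\xi_0+P_0D$ and $\xi_1+P_1D$ lie in $K$, so does the ellipse with averaged center and averaged matrix, and it is larger. A dual argument works for $\alpha=\alpha_+$. This suggests uniqueness for the areas in between. The averaging argument does not reach them, however. It rests on the fact that the averaged ellipse is \emph{contained} in the Minkowski average of the two ellipses, which gives no lower bound for its overlap with $K$ when the ellipses stick out of $K$.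

Convexity of $K$ cannot be dropped. Let $K$ be the union of two disks of area $\frac12$ and diameter $\delta$ at a large distance $L$ from each other. An ellipse of area $1$ that meets both has major semi-axis at least $L/2$, so it lies in a strip of width $4/(\pi L)$ and its overlap is at most $8\delta/(\pi L)<\frac12$. The maximizers are then all the ellipses of area $1$ that contain one of the disks.

The proof is organized around the first-order condition for an optimum. We identify $\mathbb R^2$ with $\mathbb C$, put $S^1=\mathbb R/2\pi\mathbb Z$, and write $\int$ for integration over $S^1$ with respect to $d\theta$.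

\begin{definition}\label{def:balanced}
Let $E=\varphi(D)$ with $\varphi$ affine. A \emph{weight} of $E$ for $K$ is a measurable function $f$ on $S^1$ such that
\begin{equation}\label{eq:weight}
1_{\{\varphi(e^{i\theta})\in\operatorname{int}K\}}\le f\le 1_{\{\varphi(e^{i\theta})\in K\}},\qquad \int fe^{i\theta}=\int fe^{2i\theta}=0 .
\end{equation}
Its \emph{mass} is $m=\int f\in[0,2\pi]$. The ellipse $E$ is \emph{balanced} for $K$ if it has a weight.
\end{definition}

The map $\varphi$ is determined by $E$ up to a rotation or reflection of $D$, which changes the two integrals in \eqref{eq:weight} by unit factors or complex conjugation and leaves $m$ unchanged; so the definition does not depend on $\varphi$, and it is affine invariant. When $\partial E$ meets $\partial K$ in finitely many points, $f$ is almost everywhere the indicator of the part of the circle that lies in $\varphi^{-1}(K)$. The first integral then says that this part has its center of mass at the center of the circle, and the second, which means $\int f\cos^2\theta=\int f\sin^2\theta$ and $\int f\cos\theta\sin\theta=0$, says that its moment of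 inertia is the same about all axes through the center. The freedom to choose $f$ between $0$ and $1$ matters only where $\partial E$ runs along $\partial K$.

The method that proves Theorem~\ref{thm:A} gives two further results.

\begin{theorem}\label{thm:B}
Let $K$ be a convex body and $\alpha>0$. The minimizer of $d_{\mathrm{sym}}(K,\cdot)$ among ellipses of area $\alpha$ is unique if and only if $\alpha_-\le\alpha\le\alpha_+$. If $\alpha_-<\alpha<\alpha_+$, an ellipse of area $\alpha$ is the minimizer if and only if it has a weight of mass $m>0$.
\end{theorem}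

\begin{theorem}\label{thm:C}
For every convex body $K$ exactly one ellipse minimizes $d_{\mathrm{sym}}(K,\cdot)$ among ellipses of arbitrary area. An ellipse is this minimizer if and only if it has a weight of mass $m=\pi$.
\end{theorem}

For instance, let $K$ be invariant under the rotation through $2\pi/n$ about $0$, with $n\ge3$. For each $r>0$ the function $f=1_{\{re^{i\theta}\in K\}}$ has period $2\pi/n$, so it is orthogonal to $e^{i\theta}$ and $e^{2i\theta}$, and the disk $rD$ is balanced. For the equilateral triangle of inradius $1$ and $1<r<2$, the circle of radius $r$ leaves $K$ along three arcs of half-angle $\beta$ with $\cos\beta=1/r$, and $m=2\pi-6\beta$. The mass is $\pi$ for $\beta=\pi/6$, so the minimizer in Theorem~\ref{thm:C} is the concentric disk of radius $2/\sqrt3$.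

The proof has three parts. Optimal ellipses are balanced (Section~\ref{sec:first}). Every ellipse with a weight of mass $0<m<2\pi$ is a strict local maximum of the overlap among ellipses of the same area; this is the core of the paper. Section~\ref{sec:triangle} derives the second-order expansion and evaluates it for a triangle, and Sections~\ref{sec:arcs}--\ref{sec:positive} treat the general case. Finally, a function all of whose critical points are strict local maxima has no saddle between two maxima, and so cannot have two of them; Sections~\ref{sec:pass} and~\ref{sec:global} make this precise.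

\section{Ellipses near the unit disk}\label{sec:coord}

\subsection*{The space of ellipses}
By the polar decomposition $M=PO$ of an invertible matrix, with $P$ symmetric positive definite and $O$ orthogonal, every ellipse $\xi+MD$ has the form $\xi+PD$ with $P=(MM^{T})^{1/2}$. The pair $(\xi,P)$ is determined by the ellipse: $\xi$ is its center, and if $PD=P'D$, then $P^{-1}P'$ is orthogonal, so $P'^2=P^2$ and $P'=P$. We identify the set of ellipses with
\[
\mathcal M=\{(\xi,P):\ \xi\in\mathbb R^2,\ P\text{ symmetric positive definite}\},
\]
and the ellipses of area $\pi$ with $\mathcal M_\pi=\{\det P=1\}$. The matrix exponential is a diffeomorphism from the symmetric matrices onto the positive definite ones, and $\det e^L=e^{\operatorname{tr}L}$; so $(\xi,\log P)$ is a global chart $\mathcal M\cong\mathbb R^5$ that restricts to $\mathcal M_\pi\cong\mathbb R^4$. An invertible affine map $\psi$ with linear part $\Lambda$ acts by $(\xi,P)\mapsto(\psi(\xi),(\Lambda P^2\Lambda^{T})^{1/2})$, a homeomorphism of $\mathcal M$. Local statements about an ellipse $E$ may therefore be proved for $E=D$, after replacing $K$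 by an affine image. The overlap is continuous on $\mathcal M$: we have $|F_K(E)-F_K(E')|\le d_{\mathrm{sym}}(E,E')$, and if $E_n\to E$ in $\mathcal M$, then $1_{E_n}\to1_E$ off the null set $\partial E$, so $d_{\mathrm{sym}}(E_n,E)\to0$ by dominated convergence.

\subsection*{Polar coordinates}
Let $\langle\cdot,\cdot\rangle$ be the Euclidean inner product. For $(\xi,M)$ near $(0,\mathrm{Id})$, with $M$ any real matrix, the ellipse $E=\xi+MD$ contains $0$ in its interior, and its boundary is a curve $r=R(\theta)$, where $R$ is the positive root of the quadratic equation $|M^{-1}(Re^{i\theta}-\xi)|^2=1$. The two roots have opposite signs, so $R$ is a smooth function of $(\theta,\xi,M)$. Areas in polar coordinates are linear in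
\[
w=\tfrac12R^2 ,
\]
for example $|E|=\int w$. Differentiating the equation at $(0,\mathrm{Id})$, where $R=1$, in the direction $(\dot\xi,\dot M)$ gives $\langle\dot Re^{i\theta}-\dot\xi-\dot Me^{i\theta},e^{i\theta}\rangle=0$, that is,
\begin{equation}\label{eq:dw}
\dot w=\dot R=\langle\dot\xi+\dot Me^{i\theta},e^{i\theta}\rangle .
\end{equation}
These normal velocities are the trigonometric polynomials of degree at most two. With $z=e^{i\theta}$, let $T_2$ be the five-dimensional real space of functions $\kappa+\operatorname{Re}(az^2+bz)$ with $\kappa\in\mathbb R$, $a,b\in\mathbb C$, and let $T_2^0$ be the subspace $\kappa=0$ of functions of mean zero. The integral conditions in \eqref{eq:weight} say that $f$ is orthogonal to $T_2^0$. A nonzero $g\in T_2$ has at most four zeros, because $z^2g$ is a nonzero polynomial of degree at most four in $z$.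

\subsection*{Rays from the disk}
We need the expansion of $w$ to second order along curves that start at $D$, fill $\mathcal M$, and stay in $\mathcal M_\pi$ when they start tangent to it. Flows of affine vector fields provide such curves. For $Y=(a,b,\kappa)\in\mathbb C^2\times\mathbb R$ let
\[
X_Y(\zeta)=\kappa\zeta+\bar a\bar\zeta+\bar b ,
\]
and let $E_Y$ be the image of $D$ under the time-one flow of $X_Y$. With $a=a_1+ia_2$ the linear part of $X_Y$ is $L=\begin{pmatrix}\kappa+a_1&-a_2\\-a_2&\kappa-a_1\end{pmatrix}$, an arbitrary symmetric matrix, of trace $2\kappa$. Solving the linear equation gives $E_Y=\xi+e^LD$ with $\xi=\bigl(\int_0^1e^{\tau L}d\tau\bigr)\bar b$, and the matrix $\int_0^1e^{\tau L}d\tau$ is positive definite. Hence $Y\mapsto E_Y$ is a homeomorphism $\mathbb R^5\to\mathcal M$ with $E_0=D$, and $\kappa=0$ corresponds to $\mathcal M_\pi$. Since $X_{tY}=tX_Y$, the ellipse $E_{tY}$ is the image of $D$ under the time-$t$ flow of $X_Y$. To $Y$ we attach the functions of $\theta$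
\[
G=az^2+bz,\qquad g_0=\operatorname{Re}G,\qquad v=\operatorname{Im}G,\qquad g=\kappa+g_0 .
\]
The map $Y\mapsto g$ is a linear isomorphism onto $T_2$. A prime denotes $d/d\theta$.

\begin{lemma}\label{lem:expansion}
Let $w(\theta,t)$ belong to $E_{tY}$. As $t\to0$, uniformly in $\theta$ and in $|Y|=1$,
\begin{equation}\label{eq:expansion}
w=\tfrac12+tg+\tfrac{t^2}2\bigl(2\kappa g+(gv)'\bigr)+O(t^3).
\end{equation}
\end{lemma}

\begin{proof}
The function $w$ is smooth in $(\theta,tY)$ near $tY=0$, so the remainder in Taylor's formula is uniform and it suffices to compute two derivatives at $t=0$. Let $\mu+i\nu=X_Y(rz)\bar z=\kappa r+r\,\overline{az^2}+\overline{bz}$ be the radial and tangential components of $X_Y$ at $rz$. At $r=1$ we have $\mu=g$, $\nu=-v$ and $\partial_r\mu=\kappa+\operatorname{Re}(az^2)$; since $v'=\operatorname{Re}(2az^2+bz)$, this gives $\mu+\partial_r\mu=2\kappa+v'$. An orbit $r(t)e^{i\vartheta(t)}$ of the flow starting on $\partial D$ satisfies $\dot r=\mu$, $r\dot\vartheta=\nu$ and $r(t)=R(\vartheta(t),t)$. Differentiating the last relation gives $\partial_tR=\mu-\nu\,\partial_\theta R/R$,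 hence
\[
\partial_tw=R\,\mu(R,\theta)-\nu(R,\theta)\,\partial_\theta R .
\]
At $t=0$ we have $R=1$ and $\partial_\theta R=0$, so $\partial_tw=\partial_tR=g$ and $\partial_t\partial_\theta R=g'$. One more derivative gives $\partial_t^2w=g\,(\mu+\partial_r\mu)-\nu g'=g(2\kappa+v')+vg'$.
\end{proof}

The second-order term is, up to an element of $T_2$, a derivative. It can therefore be integrated over an arc in closed form, and this is what makes the later computations finite.

\section{The first variation}\label{sec:first}

The overlap need not be differentiable at $D$: where $\partial K$ runs along the circle, pushing the ellipse out adds nothing and pulling it in loses area. One-sided derivatives still exist, and they lead to the weights of Definition~\ref{def:balanced}.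

\begin{lemma}\label{lem:first}
\textup{(a)} If $E$ maximizes $F_K$ on $\mathcal M_\pi$, then $E$ is balanced.
\textup{(b)} If $E$ minimizes $d_{\mathrm{sym}}(K,\cdot)$ on $\mathcal M$, then $E$ has a weight of mass $\pi$.
\end{lemma}

\begin{proof}
We may assume $E=D$; in (a) the normalizing map preserves area, in (b) it multiplies all areas by one constant. Let $\Omega=\{\theta:e^{i\theta}\in\operatorname{int}K\}$, an open set, and $N=\{\theta:e^{i\theta}\in\partial K\}$, a closed set. Fix $Y$. For small $t>0$,
\[
\frac{F_K(E_{tY})-F_K(D)}t=\int\Bigl(\frac1t\int_1^{R(\theta,t)}1_K(re^{i\theta})\,r\,dr\Bigr)d\theta .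
\]
The expression in parentheses is at most $|w-\frac12|/t$ in absolute value, hence bounded. As $t\downarrow0$ it tends to $g(\theta)$ on $\Omega$ and to $0$ where $e^{i\theta}\notin K$.

We claim that it tends to $\min(g,0)$ at almost every point of $N$. A point of $N$ that is not a limit of points of $N$ from both sides is an endpoint of one of the countably many arcs that form $S^1\setminus N$. Let $\theta\in N$ be a two-sided limit and $e=e^{i\theta}$. Take a support line of $K$ at $e$. A line through $e$ that is not tangent to the circle has nearby points of the circle strictly on both of its sides, and these include points of $K$; so the support line is the tangent. The nearby points of $K\cap\partial D$ lie strictly on the side of $D$, so $K$ lies on that side, and $re\notin K$ for $r>1$. A chord joining nearby points of $K\cap\partial D$ on the two sides of $e$ meets the ray through $e$ in a point $r_0e\in K$ with $0<r_0<1$, so $re\in K$ for $r_0\le r\le1$. Thus for small $t$ the inner integral is $0$ if $R\ge1$ and $w-\frac12$ if $R\le1$, which proves the claim. By dominated convergence,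
\begin{equation}\label{eq:onesided}
\lim_{t\downarrow0}\frac{F_K(E_{tY})-F_K(D)}t=\ell(g):=\int_\Omega g+\int_N\min(g,0)=\min_{f\in\mathcal F}\int fg ,
\end{equation}
where $\mathcal F$ is the set of measurable $f$ with $1_\Omega\le f\le1_{\Omega\cup N}$; the minimum is attained at $f=1_\Omega+1_{N\cap\{g<0\}}$.

Let $V$ be a subspace of $T_2$ and $\lambda$ a real number with $\ell(g)\le\lambda\int g$ for all $g\in V$. We claim that some $f\in\mathcal F$ satisfies $\int(f-\lambda)g=0$ for all $g\in V$. The set $\mathcal F$ is closed, bounded and convex in $L^2(S^1)$, hence weakly compact, so the functionals $g\mapsto\int(f-\lambda)g$, $f\in\mathcal F$, form a compact convex subset of the finite-dimensional space $V^*$. If it did not contain $0$, it could be strictly separated from $0$ by an element $g\in V$, with $\int(f-\lambda)g>0$ for all $f\in\mathcal F$. For the minimizing $f$ this reads $\ell(g)>\lambda\int g$, a contradiction.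

In (a), the rays with $\kappa=0$ stay in $\mathcal M_\pi$, so $\ell(g)\le0$ on $V=T_2^0$; the claim with $\lambda=0$ gives a weight. In (b), the derivative of $|E_{tY}|=\int w$ at $t=0$ is $\int g$, so \eqref{eq:overlap} gives $\int g-2\ell(g)\ge0$ on $V=T_2$. The claim with $\lambda=\frac12$ gives $f$ orthogonal to $T_2^0$ and, for $g=1$, $\int f=\pi$.
\end{proof}

The extreme values of the mass correspond to degenerate positions.

\begin{lemma}\label{lem:mass}
Let $f$ be a weight of $D$ for $K$, of mass $m$.
\textup{(a)} If $m=0$, then $K\subset D$ or $F_K(D)=0$. If $m=2\pi$, then $D\subset K$.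
\textup{(b)} If $m>0$, then $0\in\operatorname{int}K$.
\end{lemma}

\begin{proof}
(a) If $m=0$, the open set $\Omega$ is null, hence empty. The connected set $\operatorname{int}K$ misses $\partial D$, so it lies in $\operatorname{int}D$, and then $K\subset D$, or outside $D$, and then $K\cap D\subset\partial K$ is null. If $m=2\pi$, the closed set $\{\theta:e^{i\theta}\in K\}$ has full measure, so it is $S^1$, and $K$ contains the convex hull $D$ of the circle.

(b) Otherwise there is a unit vector $\nu$ with $\langle\zeta,\nu\rangle\le0$ on $K$. Then $\langle e^{i\theta},\nu\rangle<0$ at all but at most two points of $\{f>0\}$, so $\int f\langle e^{i\theta},\nu\rangle<0$, contrary to $\int fe^{i\theta}=0$.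
\end{proof}

\section{The second variation, and the triangle}\label{sec:triangle}

Our goal in this and the next three sections is the following local statement.

\begin{proposition}\label{prop:local}
Let $f$ be a weight of $D$ for $K$ with mass $0<m<2\pi$, and put $\Phi(E)=\frac m{2\pi}|E|-F_K(E)$.
\begin{itemize}
\item[(a)] $F_K(E)<F_K(D)$ for all $E\in\mathcal M_\pi\setminus\{D\}$ close to $D$.
\item[(b)] If $m>\pi/2$, then $\Phi(E)>\Phi(D)$ for all $E\in\mathcal M\setminus\{D\}$ close to $D$.
\end{itemize}
\end{proposition}

The factor $\frac m{2\pi}$ is a Lagrange multiplier: it makes $\frac m{2\pi}-f$ orthogonal to all of $T_2$, constants included. On $\mathcal M_\pi$ the function $\Phi$ differs from $-F_K$ by a constant, so both parts assert that $D$ is a strict local minimum of $\Phi$.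

\subsection*{Bulk term and crossing term}
By Lemma~\ref{lem:mass}(b), $0\in\operatorname{int}K$, so $K=\{re^{i\theta}:0\le r\le\rho(\theta)\}$ with $\rho$ continuous and positive. The point $e^{i\theta}$ lies in $\operatorname{int}K$ if $\rho(\theta)>1$ and outside $K$ if $\rho(\theta)<1$; thus $f=1$ on $\{\rho>1\}$ and $f=0$ on $\{\rho<1\}$. Put $k=\frac12\rho^2$. For $E$ near $D$ we have $F_K(E)=\int\min(k,w)$. With $s_+=\max(s,0)$ define the \emph{crossing term}
\[
\Gamma=f\,(w-k)_++(1-f)(k-w)_+\ \ge0 .
\]
Where $k\ne\frac12$, it vanishes unless the boundary of the moving ellipse has crossed $\partial K$ in the direction $\theta$; in all cases $\Gamma(\theta)>0$ implies $|k-\frac12|\le|w-\frac12|$.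

\begin{lemma}\label{lem:second}
As $t\downarrow0$, uniformly in $|Y|=1$,
\begin{equation}\label{eq:second}
\Phi(E_{tY})-\Phi(D)=\int\Gamma+\frac{t^2}2B(Y)+O(t^3),\qquad B(Y):=\int(1-f)(g_0v)'=-\int f\,(g_0v)' .
\end{equation}
\end{lemma}

\begin{proof}
We have $\min(k,w)-\min(k,\frac12)=f\,(w-\frac12)-\Gamma$ at every $\theta$. Indeed, if $k>\frac12$, then $f=1$ and both sides equal $w-\frac12-(w-k)_+$. If $k<\frac12$, then $f=0$ and both sides equal $-(k-w)_+$. If $k=\frac12$, the left side is $-(\frac12-w)_+$ and the right side is $-f\,(\frac12-w)_+-(1-f)(\frac12-w)_+$. Integrating,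
\[
\Phi(E_{tY})-\Phi(D)=\int\bigl(\tfrac m{2\pi}-f\bigr)\bigl(w-\tfrac12\bigr)+\int\Gamma .
\]
Insert \eqref{eq:expansion} and write $(gv)'=(g_0v)'+\kappa v'$. The functions $g$ and $v'$ lie in $T_2$ and drop out, and $\int(g_0v)'=0$.
\end{proof}

The \emph{bulk term} $B(Y)$ is the second-order change that $\Phi$ would undergo if $\partial K$ were not in the way. It has no sign, as we shall see. The whole matter is to show that the crossing term outweighs it. Both terms will be expressed by values at the endpoints of arcs, through the following identity. For an arc with center $u\in\partial D$ and half-length $\beta$, subscripts $\pm$ denote values at the endpoints $ue^{\pm i\beta}$, and $[\phi]=\phi_+-\phi_-$.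

\begin{lemma}\label{lem:arc}
For every real $\delta$,
\begin{multline}\label{eq:arc}
\cos\delta\,(g_{0+}^2+g_{0-}^2)+\sin\delta\,[g_0v]=\cos\delta\,(|a|^2+|b|^2)+2\cos\delta\cos\beta\,\operatorname{Re}(a\bar bu)\\
+\operatorname{Re}\bigl(\cos(4\beta-\delta)\,a^2u^4+2\cos(3\beta-\delta)\,abu^3+\cos(2\beta-\delta)\,b^2u^2\bigr).
\end{multline}
\end{lemma}

\begin{proof}
We have $g_0^2=\frac12(|G|^2+\operatorname{Re}G^2)$ and $g_0v=\frac12\operatorname{Im}G^2$, and $\operatorname{Re}(e^{\mp i\delta}W)=\cos\delta\operatorname{Re}W\pm\sin\delta\operatorname{Im}W$. So the left side equals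
\[
\tfrac12\cos\delta\,(|G_+|^2+|G_-|^2)+\tfrac12\operatorname{Re}\bigl(e^{-i\delta}G_+^2+e^{i\delta}G_-^2\bigr).
\]
Now substitute $|G|^2=|a|^2+|b|^2+2\operatorname{Re}(a\bar bz)$ and $G^2=a^2z^4+2abz^3+b^2z^2$ with $z=ue^{\pm i\beta}$, and use $e^{i\phi}+e^{-i\phi}=2\cos\phi$.
\end{proof}

\subsection*{The triangle}
Let $0<\beta<\pi/3$, and let $K$ be the equilateral triangle centered at $0$ whose sides have outer normals $u\in\{1,e^{2\pi i/3},e^{4\pi i/3}\}$ and distance $\cos\beta$ from $0$. Its circumradius is $2\cos\beta>1$, so the unit circle leaves $K$ along three arcs with centers $u$ and half-length $\beta$ (Figure~\ref{fig:triangle}). The weight $f$ is the indicator of the rest of the circle, and $m=2\pi-6\beta$. We take $\kappa=0$, so $g=g_0$.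

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.5]
\draw (60:1.532)--(180:1.532)--(300:1.532)--cycle;
\draw (0,0) circle (1);
\foreach \a in {0,120,240} \draw[very thick] (\a-40:1) arc (\a-40:\a+40:1);
\draw[dashed] (40:1)--(0,0)--(-40:1);
\draw[dashed] (0,0)--(1,0);
\fill (1,0) circle (0.03) node[right] {$u$};
\draw (0.35,0) arc (0:40:0.35);
\node at (19:0.52) {$\beta$};
\begin{scope}[shift={(4.3,0)}]
\fill[gray!40] (0,0)--(0,-0.7)--(1,-0.7)--cycle;
\fill[gray!40] (0,0)--(0,0.7)--(-1,0.7)--cycle;
\draw[dashed,->] (-1.7,0) node[left] {$\frac12$}--(1.7,0) node[right] {$\sigma$};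
\draw[thick] (-1.5,1.05) node[left] {$k$}--(1.5,-1.05);
\draw (-1.7,0.7)--(1.7,0.7) node[right] {$w,\ g>0$};
\draw (-1.7,-0.7)--(1.7,-0.7) node[right] {$w,\ g<0$};
\draw[dotted] (0,-1.3)--(0,1.3);
\node at (-0.9,-1.2) {$f=1$};
\node at (0.9,1.2) {$f=0$};
\end{scope}
\end{tikzpicture}
\caption{Left: the unit circle leaves an equilateral triangle along three arcs (thick) of half-length $\beta$. Right: a neighborhood of size $O(t)$ of a crossing point, in the coordinates $(\theta,\frac12r^2)$. The side of the triangle is the graph of $k$, of slope $-\tan\beta$; the moved ellipse is the graph of $w$, at height about $\frac12+tg$. The crossing term is the area of the shaded triangle, with legs $t|g|$ and $t|g|\cot\beta$; it lies on the left if $g>0$ and on the right if $g<0$.}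
\label{fig:triangle}
\end{figure}

Consider a chord of the unit circle that subtends the angle $2\beta<\pi$, and measure the angle $\sigma$ from one endpoint, positively toward the other. The line carrying the chord has distance $\cos\beta$ from $0$ and its normal is at $\sigma=\beta$, so its polar equation is $r=\cos\beta/\cos(\sigma-\beta)$, and on it
\begin{equation}\label{eq:line}
\tfrac12r^2=\lambda_\beta(\sigma):=\tfrac12(\cos\sigma+\sin\sigma\tan\beta)^{-2}=\tfrac12-\sigma\tan\beta+O(\sigma^2).
\end{equation}
Near each of the six crossing points $e$ of the triangle, $k=\lambda_\beta(\sigma)$ for $\sigma$ of both signs, and $k\neq\frac12$ elsewhere. Since $\Gamma>0$ forces $|k-\frac12|=O(t)$, the crossing term lives where $|\sigma|=O(t)$. There $w-k=tg(e)+\sigma\tan\beta+O(t^2)$, while $f=1$ for $\sigma<0$ and $f=0$ for $\sigma>0$. So up to $O(t^2)$ the crossing term is $(t|g(e)|-|\sigma|\tan\beta)_+$ on one side of $e$ and $0$ on the other, and its integral near $e$ is $\frac12t^2g(e)^2\cot\beta+O(t^3)$. The bulk term is the sum of $[gv]$ over the three arcs. Lemma~\ref{lem:second} becomes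
\[
F_K(E_{tY})-F_K(D)=-\frac{t^2}2\,Q+O(t^3),\qquad Q=\sum_u\bigl(\cot\beta\,(g_+^2+g_-^2)+[gv]\bigr).
\]
In \eqref{eq:arc} the sums of $u$, $u^2$, $u^4$ over the cube roots of unity vanish, and $u^3=1$. The choice $\delta=\pi/2$ gives $B=6\sin3\beta\operatorname{Re}(ab)$, which is negative for $b=-\bar a\ne0$. The choice $\delta=\beta$ gives
\[
Q=\frac3{\sin\beta}\Bigl(\cos\beta\,(|a|^2+|b|^2)+2\cos2\beta\,\operatorname{Re}(ab)\Bigr).
\]
This form is positive definite if and only if $\cos\beta>|\cos2\beta|$. The inequality $\cos\beta>\cos2\beta$ holds on $(0,\frac\pi2)$, while $\cos\beta+\cos2\beta=2\cos\frac{3\beta}2\cos\frac\beta2$ is positive for $\beta<\pi/3$ and vanishes at $\beta=\pi/3$. So $D$ is a strict local maximum, and the margin disappears as $\beta\to\pi/3$.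

The example shows what the general proof must supply. First, a sharp bound for the lengths of the arcs, since $\pi/3$ is a true threshold for $Q$ (Section~\ref{sec:arcs}). Second, a lower bound $\frac12t^2g^2\cot\beta$ for the crossing term when $\partial K$ is not a straight line, together with a decomposition of the circle into arcs when $\partial K$ meets the circle in an arbitrary closed set (Section~\ref{sec:reduction}). Third, positivity of $Q$ without symmetry, from the moment conditions alone (Section~\ref{sec:positive}).

\section{The length of an arc}\label{sec:arcs}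

A long arc of full mass pulls the first two moments away from zero, and mass elsewhere has to compensate. The cheapest compensation is the configuration of the triangle.

\begin{lemma}\label{lem:length}
Let $0\le h\le1$ be measurable on $S^1$ with $\int he^{i\theta}=\int he^{2i\theta}=0$ and $\int h<2\pi$. If $h=1$ almost everywhere on an arc of half-length $\beta$, then $6\beta\le\int h$; in particular $\beta<\pi/3$.
\end{lemma}

\begin{proof}
Let first $\beta<\pi/3$, and rotate so that the arc $J$ is centered at $\pi$. Let $J_\pm$ be the arcs of half-length $\beta$ centered at $\pm\pi/3$; the three arcs are disjoint. We test $h$ against the element of $T_2$ that changes sign exactly at the endpoints of $J_\pm$: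
\[
T=\bigl(\cos\theta-\cos(\tfrac\pi3-\beta)\bigr)\bigl(\cos\theta-\cos(\tfrac\pi3+\beta)\bigr)=\cos^2\theta-\cos\beta\cos\theta+\cos^2\beta-\tfrac34 .
\]
Then $T\le0$ on $J_\pm$ and $T\ge0$ elsewhere, and $T$ has mean $\bar T=\cos^2\beta-\frac14>0$. Both $h$ and the indicator of $J\cup J_+\cup J_-$, which has period $2\pi/3$, are orthogonal to $T-\bar T\in T_2^0$. On $J$ we have $hT=T$, on $J_\pm$ we have $hT\ge T$, and elsewhere $hT\ge0$. Hence
\[
\bar T\int h=\int hT\ \ge\int_{J\cup J_+\cup J_-}T=6\beta\,\bar T .
\]
If $\beta\ge\pi/3$, this bound for subarcs of half-length $\beta'\uparrow\pi/3$ gives $\int h\ge2\pi$, which is excluded.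
\end{proof}

If $f$ is a weight of mass $0<m<2\pi$, the lemma applies to $h=f$ and to $h=1-f$. For the triangle and $h=1-f$ it is an equality.

\section{Reduction to a quadratic form}\label{sec:reduction}

For a general body $\Phi$ has no second derivative, so we argue along a sequence. Suppose that Proposition~\ref{prop:local} fails. Then there are $t_n\downarrow0$ and $Y_n$ with $|Y_n|=1$, and $\kappa_n=0$ in case (a), such that $\Phi(E_{t_nY_n})\le\Phi(D)$. Passing to a subsequence, $Y_n\to Y$ with $|Y|=1$. Let $w_n,\Gamma_n,g_n$ belong to $(t_n,Y_n)$ and $a,b,\kappa,g,g_0,v$ to $Y$. Then $g\ne0$, its zero set $Z$ is finite, and $(w_n-\frac12)/t_n\to g$ uniformly. As $B$ is continuous, Lemma~\ref{lem:second} gives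
\begin{equation}\label{eq:budget}
\limsup_n\,t_n^{-2}\int\Gamma_n\le-\tfrac12B(Y)<\infty .
\end{equation}
This bound is a budget for the crossing term. We show that it forces the contact between $\partial K$ and the circle to be almost as simple as for a polygon, at least away from $Z$.

\subsection*{Step 1: the weight is an indicator}
On $\{\rho=1\}$ we have $k=\frac12$, so $\Gamma_n/t_n\to f\max(g,0)+(1-f)\max(-g,0)$ uniformly there. By \eqref{eq:budget}, $\int\Gamma_n/t_n\to0$, so the limit vanishes almost everywhere on $\{\rho=1\}$: there $f=0$ where $g>0$ and $f=1$ where $g<0$. Since $Z$ is finite,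
\[
f=1_{\mathcal A}\ \text{ almost everywhere},\qquad\mathcal A=\{\rho>1\}\cup\{\rho=1,\ g<0\}.
\]

\subsection*{Step 2: the chord estimate}
This step contains the decisive use of convexity: $\partial K$ lies outside a chord between its endpoints and inside the line of the chord beyond them, and in each case this is the side that enlarges the shaded triangle of Figure~\ref{fig:triangle}.

\begin{lemma}\label{lem:chord}
Let $\theta_0,\theta_1\in S^1$ be at distance $2\beta$ with $0<2\beta<\pi$, and let $\rho(\theta_0)=1$, $\rho(\theta_1)\ge1$. Let $\sigma$ be the angle measured from $\theta_0$, positively toward $\theta_1$, and let $\eta>0$. Suppose that either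
\begin{itemize}
\item[(i)] $g(\theta_0)<0$ and $f=0$ almost everywhere on $I=\{0<\sigma<\eta\}$, or
\item[(ii)] $g(\theta_0)>0$ and $f=1$ almost everywhere on $I=\{-\eta<\sigma<0\}$.
\end{itemize}
Then $\liminf_nt_n^{-2}\int_I\Gamma_n\ge\frac12g(\theta_0)^2\cot\beta$. In particular $g(\theta_0)^2\cot\beta\le-B(Y)$.
\end{lemma}

\begin{proof}
Let $\Lambda$ be the line through $e^{i\theta_0}$ and $e^{i\theta_1}$, given by \eqref{eq:line}. Both points lie in $K$, so the chord does, and $k\ge\lambda_\beta(\sigma)$ for $0\le\sigma\le2\beta$. We claim that $k\le\lambda_\beta(\sigma)$ for small $\sigma<0$. Otherwise the boundary point $\zeta$ of $K$ in such a direction $\sigma$, with $2\beta+|\sigma|<\pi$, lies strictly beyond $\Lambda$ as seen from $0$. The segment from $\zeta$ to $e^{i\theta_1}$ lies in $K$, all its points except $e^{i\theta_1}$ are strictly beyond $\Lambda$, and it crosses the ray in the direction $\theta_0$. That ray meets $\Lambda$ at radius $1$, so the crossing occurs at a radius greater than $1$, contrary to $\rho(\theta_0)=1$.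

Put $\gamma_0=|g(\theta_0)|$ and let $I_n$ be the part of $I$ where $|\sigma|\le t_n\gamma_0\cot\beta$. On $I_n$ we have, uniformly, $w_n=\frac12+t_ng(\theta_0)+o(t_n)$ and $\lambda_\beta=\frac12-\sigma\tan\beta+o(t_n)$. In case (i), $\Gamma_n=(k-w_n)_+\ge(\lambda_\beta-w_n)_+$, and in case (ii), $\Gamma_n=(w_n-k)_+\ge(w_n-\lambda_\beta)_+$, almost everywhere on $I_n$ for large $n$. In both cases, given $\tau\in(0,\gamma_0)$, we get $\Gamma_n\ge\bigl(t_n(\gamma_0-\tau)-|\sigma|\tan\beta\bigr)_+$ on $I_n$ for large $n$, and the integral of the right side over $I_n$ is $\frac12t_n^2(\gamma_0-\tau)^2\cot\beta$. Let $\tau\to0$. The last assertion follows from \eqref{eq:budget}.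
\end{proof}

The last assertion forbids short chords at points where $|g|$ is bounded below.

\subsection*{Step 3: switches accumulate only at zeros of $g$}
Let $\Sigma$ be the set of boundary points of $\mathcal A$ that are not in $Z$. Near a point with $\rho\ne1$ the function $1_{\mathcal A}$ is constant, so $\rho=1$ on $\Sigma$. We claim that $\Sigma\cap J$ is finite for every compact arc $J\subset S^1\setminus Z$, $J\ne S^1$. Suppose not, and take an open arc $U\supset J$, $U\ne S^1$, on which $|g|\ge\varepsilon>0$; the sign of $g$ is constant on $U$.

Let $g>0$ on $U$. Then $\mathcal A\cap U=\{\rho>1\}\cap U$ is open. It has infinitely many boundary points in $U$, hence infinitely many components, of which at most two share an endpoint with $U$. Given $M\ge3$, choose $M+1$ components $(\theta_i',\theta_i)$ with closure in $U$, numbered in order along $U$. Then $\rho(\theta_i)=1$, because $\theta_i\notin\{\rho>1\}$ is a limit of points of $\{\rho>1\}$, and $f=1$ on $(\theta_i',\theta_i)$. For $i\le M$ choose a point $\theta_i+2\beta_i$ in the $(i+1)$st component; there $\rho>1$. The arcs $(\theta_i,\theta_i+2\beta_i)$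 are disjoint, so $\beta_i\le\pi/M$ for some $i$. Lemma~\ref{lem:chord}(ii) gives $\varepsilon^2\cot(\pi/M)\le-B(Y)$, which is false for large $M$.

Let $g<0$ on $U$. Then $U\setminus\mathcal A=\{\rho<1\}\cap U$ is open with infinitely many boundary points in $U$, so it has infinitely many components with closure in $U$, and their half-lengths $\beta_i$ tend to $0$. On such a component $f=0$, and $\rho=1$ at both endpoints. Lemma~\ref{lem:chord}(i) gives $\varepsilon^2\cot\beta_i\le-B(Y)$, which is false for large $i$.

\subsection*{Step 4: in-arcs and out-arcs}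
Let $\Theta=\Sigma\cup(Z\cap\{\rho=1\})$. By Step 3, $\Sigma$ is countable and can accumulate only at points of $Z$, where then $\rho=1$ by continuity. So $\Theta$ is a closed countable subset of $\{\rho=1\}$. A point outside $\Theta$ either lies outside $Z$ and is not a boundary point of $\mathcal A$, or has $\rho\ne1$; in both cases $1_{\mathcal A}$ is constant near it. So each component of $S^1\setminus\Theta$ lies in $\mathcal A\subset\{\rho\ge1\}$, and is then called an \emph{in-arc}, or in the complement of $\mathcal A$, and is then called an \emph{out-arc}. Almost everywhere, $f$ is the indicator of the union of the in-arcs and $1-f$ that of the union of the out-arcs. Since $0<m<2\pi$, both kinds occur. Let the out-arcs have half-lengths $\beta_j$ and the in-arcs half-lengths $\gamma_i$. Lemma~\ref{lem:length} gives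
\begin{equation}\label{eq:lengths}
\beta_j\le\frac{2\pi-m}6<\frac\pi3,\qquad\gamma_i\le\frac m6<\frac\pi3 .
\end{equation}
In particular every arc has two distinct endpoints, and $\rho=1$ at both.

Let $e\in\Theta$ with $g(e)\ne0$. Then $e\in\Sigma$ and $e$ is isolated in $\Theta$, so an arc adjoins it on each side.

If $g(e)<0$, then $e\in\mathcal A$, and as $e$ is a boundary point of $\mathcal A$, at least one adjoining arc is an out-arc. For each adjoining out-arc, of half-length $\beta$, Lemma~\ref{lem:chord}(i) applies with $\theta_1$ the other endpoint and yields the contribution $\frac12g(e)^2\cot\beta$ on the side of that arc.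

If $g(e)>0$, then $e\notin\mathcal A$, so at least one adjoining arc is an in-arc. If both were, Lemma~\ref{lem:chord}(ii) would apply with $\theta_1$ in one of them and arbitrarily close to $e$, that is, with arbitrarily short chords, which is impossible. So the other arc is an out-arc, of half-length $\beta$, and Lemma~\ref{lem:chord}(ii) with $\theta_1$ its other endpoint yields the contribution $\frac12g(e)^2\cot\beta$ on the side of the in-arc.

We draw two conclusions. First,
\begin{equation}\label{eq:alternate}
\begin{array}{l}
\text{if $e$ is an endpoint of an in-arc and $g(e)\ne0$, then the arc}\\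
\text{on the other side of $e$ is an out-arc.}
\end{array}
\end{equation}
Second, consider finitely many pairs consisting of an out-arc and an endpoint $e$ of it with $g(e)\ne0$. The intervals $I$ of Lemma~\ref{lem:chord} can be chosen disjoint: for different points $e$ take $\eta$ small, and if $e$ belongs to two pairs, then $g(e)<0$ and the two intervals lie on different sides of $e$. The contributions therefore add up, and their sum is at most $-\frac12B(Y)$ by \eqref{eq:budget}. Endpoints with $g(e)=0$ may be included at no cost. With $g_{j\pm}$ the values of $g$ at the endpoints of the $j$th out-arc, the series $\sum_j\cot\beta_j(g_{j+}^2+g_{j-}^2)$ of nonnegative terms converges, and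
\begin{equation}\label{eq:Q}
Q:=\sum_j\cot\beta_j\,(g_{j+}^2+g_{j-}^2)+B(Y)\ \le\ 0 .
\end{equation}
The next section shows that $Q>0$ if $\kappa=0$, and for all $\kappa$ if $m>\pi/2$. This contradiction proves Proposition~\ref{prop:local}.

\section{Positivity of the quadratic form}\label{sec:positive}

We want to write $Q$ as a sum, over arcs, of nonnegative terms. The bulk term can be distributed over the out-arcs or over the in-arcs,
\begin{equation}\label{eq:bulk}
B(Y)=\sum_{\text{out}}[g_0v]=-\sum_{\text{in}}[g_0v].
\end{equation}
Over an arc with center $u$ and half-length $\beta$ the integrals of $e^{i\theta}$ and $e^{2i\theta}$ are $2\sin\beta\,u$ and $\sin2\beta\,u^2$. Since $f$ and $1-f$ are orthogonal to both functions,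
\begin{equation}\label{eq:moments}
\sum_{\text{out}}\sin\beta_j\,u_j=0,\qquad\sum_{\text{out}}\sin2\beta_j\,u_j^2=0,\qquad\sum_{\text{in}}\sin\gamma_i\,u_i=0 .
\end{equation}
In \eqref{eq:bulk} and \eqref{eq:moments} each term is the integral of a bounded function over its arc, so the series converge absolutely and may be added term by term.

For an arc with center $u$ use the real coordinates $au^2=x+iy$, $bu=p+iq$. Then $\operatorname{Re}(a\bar bu)=\operatorname{Re}(au^2\,\overline{bu})=xp+yq$, $\operatorname{Re}(abu^3)=xp-yq$, $\operatorname{Re}(a^2u^4)=x^2-y^2$ and $\operatorname{Re}(b^2u^2)=p^2-q^2$, and the right side of \eqref{eq:arc} becomes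
\begin{multline}\label{eq:arcreal}
\bigl(\cos\delta+\cos(4\beta-\delta)\bigr)x^2+2\bigl(\cos\delta\cos\beta+\cos(3\beta-\delta)\bigr)xp+\bigl(\cos\delta+\cos(2\beta-\delta)\bigr)p^2\\
+\bigl(\cos\delta-\cos(4\beta-\delta)\bigr)y^2+2\bigl(\cos\delta\cos\beta-\cos(3\beta-\delta)\bigr)yq+\bigl(\cos\delta-\cos(2\beta-\delta)\bigr)q^2 .
\end{multline}
By \eqref{eq:moments}, $\sum\sin\beta_j(x_jp_j+y_jq_j)=\operatorname{Re}\bigl(a\bar b\sum\sin\beta_ju_j\bigr)=0$ over the out-arcs, and the same holds over the in-arcs. We may therefore add to each term a fixed multiple of $\sin\beta\,(xp+yq)$ without changing the sum.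

\subsection*{Case 1: all out-arcs have $\beta_j<\pi/4$}
By \eqref{eq:lengths} this is automatic if $m>\pi/2$, and this is the only use of that hypothesis. Here $\kappa$ is arbitrary. We distribute $B$ over the out-arcs. Fix one, drop the index, and put $s=\sin\beta$, $c=\cos\beta$, $C=\cos2\beta=c^2-s^2>0$. In \eqref{eq:arcreal} with $\delta=\beta$ we have $c+\cos3\beta=2cC$, $c-\cos3\beta=2\sin2\beta\sin\beta=4s^2c$ and $c^2-C=s^2$, so
\[
\cot\beta\,(g_{0+}^2+g_{0-}^2)+[g_0v]=\frac1s\Bigl(2cC\,x^2+2(c^2+C)\,xp+2c\,p^2+4s^2c\,y^2+2s^2\,yq\Bigr).
\]
This form is indefinite, since it contains $yq$ but not $q^2$. Adding $-2s(xp+yq)$ removes the term $yq$ and changes the coefficient of $xp$ in the parentheses to $2(c^2+C-s^2)=4C$. The result is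
\[
2\cot\beta\,\Bigl(Cx^2+2\frac Cc\,xp+p^2\Bigr)+4sc\,y^2 .
\]
Since $g_{0+}+g_{0-}=2(Cx+cp)$, replacing $g_{0\pm}^2$ by $g_\pm^2=(\kappa+g_{0\pm})^2$ adds $2\cot\beta\,\bigl(\kappa^2+2\kappa(Cx+cp)\bigr)$. We complete the square in $\kappa$ and then in $p$. Subtracting $(Cx+cp)^2$ from $Cx^2+2\frac Ccxp+p^2$ leaves
\[
2s^2C\,x^2+2s^2\frac Cc\,xp+s^2p^2=s^2\Bigl(p+\frac Cc\,x\Bigr)^2+\frac{s^2C}{c^2}\,x^2 ,
\]
where we used $C-C^2=2s^2C$, $\frac1c-c=\frac{s^2}c$ and $2c^2-C=1$. Hence $Q=\sum_jq_j$ with
\[
q_j=2\cot\beta\,\Bigl[(\kappa+Cx+cp)^2+s^2\Bigl(p+\frac Cc\,x\Bigr)^2+\frac{s^2C}{c^2}\,x^2\Bigr]+4sc\,y^2\ \ge0 .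
\]
Suppose $Q=0$. Then every $q_j$ vanishes, so $x=y=0$ and $a=0$; then $p=0$ on every out-arc, and $\kappa=0$. As $Y\ne0$, we have $b\ne0$, and $\operatorname{Re}(bu_j)=0$ means $u_j^2=-\bar b/b$ for all $j$. This contradicts the second relation in \eqref{eq:moments}, because all $\sin2\beta_j$ are positive. So $Q>0$.

\subsection*{Case 2: some $\beta_j\ge\pi/4$, and $\kappa=0$}
For $\beta>\pi/4$ the coefficient $C$ is negative and $q_j$ is indefinite, so the bookkeeping of Case 1 fails. But a long out-arc is expensive: by \eqref{eq:lengths}, $2\pi-m\ge3\pi/2$, so $m\le\pi/2$ and all in-arcs are short, $\gamma_i\le\pi/12$. We therefore distribute $B$ over the in-arcs. Again by \eqref{eq:lengths},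
\[
\beta_j\le\frac\pi3-\frac m6\le\delta_i:=\frac\pi3-\gamma_i\qquad\text{for all }i,j,
\]
so $\cot\beta_j\ge\cot\delta_i>0$. By \eqref{eq:alternate}, an endpoint $e$ of an in-arc with $g(e)\ne0$ is an endpoint of exactly one in-arc and exactly one out-arc. So each nonzero term $\cot\delta_i\,g(e)^2$ is bounded by its own term $\cot\beta_j\,g(e)^2$ in \eqref{eq:Q}. Discarding the remaining terms,
\[
Q\ge\sum_ir_i,\qquad r_i=\cot\delta_i\,(g_+^2+g_-^2)-[gv],
\]
where $\pm$ and $[\ ]$ now refer to the $i$th in-arc and $g=g_0$. Fix $i$, drop the index, and put $s=\sin\gamma$, $c=\cos\gamma$. The quantity $\sin\delta\cdot r$ is \eqref{eq:arcreal} with $\beta$ replaced by $\gamma$ and $\delta$ by $-\delta$; the angles that occur are $4\gamma+\delta=\frac\pi3+3\gamma$, $3\gamma+\delta=\frac\pi3+2\gamma$ and $2\gamma+\delta=\frac\pi3+\gamma$. The formulas for $\cos\phi\pm\cos\psi$ give the diagonal coefficients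
\[
x^2:\ 2\cos(\tfrac\pi3+\gamma)\cos2\gamma,\qquad p^2:\ c,\qquad y^2:\ 4\sin(\tfrac\pi3+\gamma)\,sc,\qquad q^2:\ \sqrt3\,s .
\]
From $2\cos\delta\cos\gamma=c^2+\sqrt3\,sc$ and $2\cos(\frac\pi3+2\gamma)=c^2-s^2-2\sqrt3\,sc$, the coefficient of $xp$ is $2-3s^2-\sqrt3\,sc$ and that of $yq$ is $s^2+3\sqrt3\,sc$. Put $\tilde r=r-6s(xp+yq)$, so that $\sum\tilde r_i=\sum r_i$. The factor $6$ is chosen to cancel the term $3\sqrt3\,sc$: since $\sin\delta=\frac{\sqrt3}2c-\frac12s$, we have $6s\sin\delta=3\sqrt3\,sc-3s^2$. Subtracting this from both mixed coefficients,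
\begin{align*}
\sin\delta\cdot\tilde r={}&\Bigl[2\cos(\tfrac\pi3+\gamma)\cos2\gamma\;x^2+(2-4\sqrt3\,sc)\,xp+c\,p^2\Bigr]\\
&+\Bigl[4\sin(\tfrac\pi3+\gamma)\,sc\;y^2+4s^2\,yq+\sqrt3\,s\,q^2\Bigr].
\end{align*}
A binary form with positive diagonal coefficients is positive definite when the square of the mixed coefficient is less than four times their product. For $0<\gamma\le\pi/12$ the four diagonal coefficients are positive.

For the second bracket the condition is $s^2<\sqrt3\,c\sin(\frac\pi3+\gamma)$. It holds because the right side is at least $\frac32\cos\frac\pi{12}>1$.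

For the first bracket put $S=\sin2\gamma\in(0,\frac12]$ and $C=\cos2\gamma\in(0,1)$. The condition is $(1-\sqrt3S)^2<2c\cos(\frac\pi3+\gamma)\,C$. Since $2c\cos(\frac\pi3+\gamma)=\cos(\frac\pi3+2\gamma)+\frac12=\frac12(1+C-\sqrt3S)$, the right side is
\[
\tfrac12\bigl(C+C^2-\sqrt3\,SC\bigr)\ge C^2-\tfrac{\sqrt3}2S=1-S^2-\tfrac{\sqrt3}2S .
\]
Subtracting $(1-\sqrt3S)^2=1-2\sqrt3S+3S^2$ leaves $S\bigl(\frac{3\sqrt3}2-4S\bigr)>0$, as $4S\le2$.

Since $\kappa=0$, we have $(a,b)\ne0$, so $(x,y,p,q)\ne0$ and $\tilde r_i>0$ for every in-arc. In-arcs exist, so $Q\ge\sum\tilde r_i>0$.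

In part (a) of Proposition~\ref{prop:local} we have $\kappa=\lim\kappa_n=0$, so one of the two cases applies; in part (b) Case 1 applies. Proposition~\ref{prop:local} is proved.

\section{A mountain-pass lemma and its hypotheses}\label{sec:pass}

Among the paths that join two peaks, one whose lowest point is as high as possible runs through a pass, a critical point that is not a strict local maximum. The following lemma is the form of this principle that we need. It is stated with a neighborhood $U$ in place of a local maximum because that form survives a uniformly small perturbation of the function.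

\begin{lemma}\label{lem:pass}
Let $H\in C^1(\mathbb R^d)$ and $\lambda_0\in\mathbb R$. Suppose that $\{H\ge\lambda\}$ is compact for every $\lambda>\lambda_0$, that $\{H>\lambda_0\}$ is path connected, and that every critical point with $H>\lambda_0$ is a strict local maximum. Let $e_0,e_1\in\{H>\lambda_0\}$, and let $U$ be a compact neighborhood of $e_0$ with $e_1\notin U$. Then $\max_{\partial U}H\ge\min(H(e_0),H(e_1))$.
\end{lemma}

\begin{proof}
Suppose not. Let $h^*=\sup_\omega\min H\circ\omega$ over all paths $\omega$ from $e_0$ to $e_1$. Some path lies in $\{H>\lambda_0\}$ and every path meets $\partial U$, so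
\[
\lambda_0<h^*\le\max_{\partial U}H<\min(H(e_0),H(e_1)).
\]
We take a nearly optimal path and push it uphill, above the level $h^*$. This is possible away from critical points, and we first show that good paths keep away from those.

The critical points at level $h^*$ form a compact set. Each is a strict local maximum, hence isolated in this set, so the set is finite, say $\{z_i\}$, possibly empty. Take disjoint closed balls $B_i$ centered at $z_i$ with $H<h^*$ on $B_i\setminus\{z_i\}$; then $e_0,e_1\notin B_i$. Let $B_i'$ be the concentric open balls of half the radius. For some $\varepsilon_0\in(0,h^*-\lambda_0)$ the compact set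
\[
N=\{h^*-\varepsilon_0\le H\le h^*+\varepsilon_0\}\setminus\textstyle\bigcup B_i'
\]
contains no critical point; otherwise a sequence of critical points would converge to a critical point at level $h^*$ outside $\bigcup B'_i$.

The gradient of $H$ is only continuous and need not define a flow, so we replace it by a smooth field. For $x\in N$ the vector $\nabla H(x)$ satisfies $dH_y(\nabla H(x))>0$ for all $y$ in a bounded open neighborhood $O_x$ of $x$. Cover $N$ by finitely many $O_{x_l}$ and choose smooth $\chi_l\ge0$ with compact support in $O_{x_l}$ and $\sum\chi_l>0$ on $N$. The field $V=\sum\chi_l\nabla H(x_l)$ is smooth with compact support, $dH(V)\ge0$ everywhere, and $dH(V)\ge\nu$ on $N$ for a constant $\nu>0$. Its flow $\phi_\tau$ is defined for all times, and $H$ is nondecreasing along it. As $V$ is bounded, there is $\tau_0>0$ such that points outside $\bigcup B_i$ stay outside $\bigcup B_i'$ for $0\le\tau\le\tau_0$.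

Choose $0<\varepsilon<\min(\varepsilon_0,\nu\tau_0/2)$ with $H<h^*-\varepsilon$ on the spheres $\partial B_i$, and a path $\omega$ from $e_0$ to $e_1$ with $\min H\circ\omega\ge h^*-\varepsilon$. It starts outside the balls $B_i$ and cannot meet their boundaries, so it avoids them. Let $x$ be a point of $\omega$. If $H(\phi_\tau x)\le h^*+\varepsilon_0$ for all $\tau\in[0,\tau_0]$, then $\phi_\tau x\in N$ for these $\tau$, and $H(\phi_{\tau_0}x)\ge h^*-\varepsilon+\nu\tau_0>h^*$. Otherwise $H(\phi_{\tau_0}x)>h^*+\varepsilon_0$. So $H>h^*$ on the path $\phi_{\tau_0}\circ\omega$. Join $e_0$ and $e_1$ to its endpoints by flow lines, on which $H\ge\min(H(e_0),H(e_1))>h^*$. On the resulting path from $e_0$ to $e_1$ the minimum of $H$ exceeds $h^*$, a contradiction.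
\end{proof}

We verify the hypotheses for the overlap on $\mathcal M_\pi$ and for the distance on $\mathcal M$.

\begin{lemma}[compactness]\label{lem:compact}
Let $K$ be a convex body. For $\lambda,\alpha>0$ the set $\{E\in\mathcal M:F_K(E)\ge\lambda,\ |E|\le\alpha\}$ is compact. Consequently $\{E\in\mathcal M_\pi:F_K(E)\ge\lambda\}$ is compact for $\lambda>0$, and $\{E\in\mathcal M:d_{\mathrm{sym}}(K,E)\le\lambda\}$ is compact for $\lambda<|K|$. Maximizers of $F_K$ on $\mathcal M_\pi$, minimizers of $d_{\mathrm{sym}}(K,\cdot)$ on $\mathcal M$, and the extremal areas $\alpha_-,\alpha_+$ exist.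
\end{lemma}

\begin{proof}
Let $\mu_1\le\mu_2$ be the eigenvalues of $P$. The ellipse $\xi+PD$ lies in a strip of width $2\mu_1$, so $\lambda\le F_K\le2\mu_1\operatorname{diam}K$. This bounds $\mu_1$ below, $\pi\mu_1\mu_2\le\alpha$ then bounds $\mu_2$ above, and $\xi$ is within $\mu_2$ of $K$ because the ellipse meets $K$. So the set is a closed subset of a compact subset of $\mathcal M$. If $d_{\mathrm{sym}}(K,E)\le\lambda<|K|$, then \eqref{eq:overlap} and $F_K\le|K|$ give $|E|\le\lambda+|K|$, and \eqref{eq:overlap} gives $F_K(E)\ge\frac12(|K|-\lambda)>0$. The extrema exist because some ellipse in $\mathcal M_\pi$ has positive overlap, a disk $D_0\subset K$ has $d_{\mathrm{sym}}(K,D_0)<|K|$, and, for a disk $D_1\supset K$, the closed sets $\{E\subset K,\ |E|\ge|D_0|\}$ and $\{E\supset K,\ |E|\le|D_1|\}$ have overlap bounded below and area bounded above.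
\end{proof}

\begin{lemma}[connectedness]\label{lem:connected}
Let $K$ be a convex body. The sets $\{E\in\mathcal M_\pi:F_K(E)>0\}$ and $\{E\in\mathcal M:d_{\mathrm{sym}}(K,E)<|K|\}$ are path connected.
\end{lemma}

\begin{proof}
As $\partial K$ is null and $E$ is the closure of its interior, $F_K(\xi+PD)>0$ if and only if $\xi+PD$ meets $\operatorname{int}K$, that is, $\xi\in\operatorname{int}K-PD$. This set is convex and contains $\operatorname{int}K$. So with $P$ fixed we can move $\xi$ along a segment to a fixed point $\xi_0\in\operatorname{int}K$, and with $\xi=\xi_0$ all $P$ are allowed; those of determinant $1$ form a copy of $\mathbb R^2$.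

By \eqref{eq:overlap}, the second set is $\{F_K(E)>\frac12|E|\}$. It contains the set of all $(\xi,P)$ with $\xi+PD\subset K$, which is convex: if $\xi_i+P_i\zeta\in K$ for $i=0,1$ and $\zeta\in D$, then every convex combination of the two points lies in $K$. It remains to join any $E$ in the second set to an ellipse inside $K$. Pick $x\in\operatorname{int}E\cap\operatorname{int}K$ and let $E_\tau=x+\tau(E-x)$, $0<\tau\le1$. By convexity of $K$, $K\cap E_\tau\supset x+\tau(K\cap E-x)$, so $F_K(E_\tau)\ge\tau^2F_K(E)>\frac12|E_\tau|$, and $E_\tau\subset K$ for small $\tau$.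
\end{proof}

The remaining hypothesis is smoothness. It fails for general $K$, because the one-sided derivative $\ell$ in \eqref{eq:onesided} is not linear when $N$ has positive measure. For a \emph{polygon}, the convex hull of finitely many points not all on a line, the boundary of an ellipse meets each side in at most two points, and the difficulty disappears.

\begin{lemma}[polygons]\label{lem:polygon}
Let $K$ be a polygon. Then $F_K$ is of class $C^1$ on $\mathcal M$. Every critical point of $F_K|_{\mathcal M_\pi}$ is balanced, and every critical point of $d_{\mathrm{sym}}(K,\cdot)$ on $\mathcal M$ has a weight of mass $\pi$.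
\end{lemma}

\begin{proof}
Fix $(\xi,P)$, let $K'=P^{-1}(K-\xi)$, again a polygon, and $f(\theta)=1_{K'}(e^{i\theta})=1_K(\xi+Pe^{i\theta})$. For small $(\dot\xi,\dot P)$ put $\eta=P^{-1}\dot\xi$ and $M=\mathrm{Id}+P^{-1}\dot P$. Then $F_K(\xi+\dot\xi,P+\dot P)=\det P\cdot|K'\cap(\eta+MD)|$, and with $R,w$ belonging to $\eta+MD$,
\[
|K'\cap(\eta+MD)|-|K'\cap D|=\int\Bigl(\int_1^{R}1_{K'}(re^{i\theta})\,r\,dr\Bigr)d\theta .
\]
Let $\epsilon=|(\dot\xi,\dot P)|$. The inner integral is at most $|w-\frac12|=O(\epsilon)$ in absolute value, uniformly in $\theta$. For each $\theta$ with $e^{i\theta}\notin\partial K'$, that is, for all but finitely many $\theta$, it equals $f(\theta)(w-\frac12)$ once $\epsilon$ is small enough, and $w-\frac12=g+O(\epsilon^2)$ by \eqref{eq:dw}, where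
\[
g(\theta)=\langle P^{-1}(\dot\xi+\dot Pe^{i\theta}),e^{i\theta}\rangle .
\]
So along any sequence with $\epsilon\to0$, the inner integral minus $fg$, divided by $\epsilon$, is bounded and tends to $0$ almost everywhere. By dominated convergence $F_K$ is differentiable at $(\xi,P)$ with $dF_K(\dot\xi,\dot P)=\det P\int fg$. If $(\xi_n,P_n)\to(\xi,P)$, then $1_K(\xi_n+P_ne^{i\theta})\to f(\theta)$ whenever $\xi+Pe^{i\theta}\notin\partial K$, so the derivative is continuous, again by dominated convergence.

The linear map $(\dot\xi,\dot P)\mapsto g$ takes values in $T_2$, and it is injective. Indeed, if $g=0$, its parts that are odd and even under $\theta\mapsto\theta+\pi$ vanish. The odd part gives $\dot\xi=0$. The even part gives $P^{-1}\dot P+\dot PP^{-1}=0$, which in an orthonormal eigenbasis of $P$ reads $(\mu_i^{-1}+\mu_j^{-1})\dot P_{ij}=0$, so $\dot P=0$. Both spaces have dimension five, so the map is an isomorphism. The mean of $g$ is $\frac12\operatorname{tr}(P^{-1}\dot P)$, and $d(\det P)=\det P\operatorname{tr}(P^{-1}\dot P)$. Hence the derivative of the area $\pi\det P$ is $\det P\int g$, and the tangent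 space of $\mathcal M_\pi$ corresponds to $T_2^0$. At a critical point of $F_K|_{\mathcal M_\pi}$, the function $f$ is orthogonal to $T_2^0$ and so is a weight, with $\varphi(\zeta)=\xi+P\zeta$. At a critical point of $d_{\mathrm{sym}}(K,\cdot)$, \eqref{eq:overlap} shows that $1-2f$ is orthogonal to $T_2$, so $f$ is a weight of mass $\pi$.
\end{proof}

Every convex body $K$ contains polygons $K_n$ with $|K\setminus K_n|\to0$. Take a sequence dense in $K$ and let $K_n$ be the convex hull of its first $n$ points. The $K_n$ increase, and each interior point of $K$ lies in a triangle with vertices from the sequence, so $\bigcup K_n\supset\operatorname{int}K$. For all $E$,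
\begin{equation}\label{eq:uniform}
|F_{K_n}(E)-F_K(E)|\le|K\setminus K_n|,\qquad|d_{\mathrm{sym}}(K_n,E)-d_{\mathrm{sym}}(K,E)|\le|K\setminus K_n| .
\end{equation}

\section{Proofs of the theorems}\label{sec:global}

Proposition~\ref{prop:local} is now used twice: for $K$, to produce a peak that persists under approximation, and for the polygons $K_n$, to exclude a pass. We use repeatedly that for convex bodies $S,S'$ the relation $|S\setminus S'|=0$ implies $S\subset S'$: otherwise the open complement of $S'$ meets $S$, hence $\operatorname{int}S$, in a set of positive area.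

\begin{theorem}\label{thm:global}
Suppose that no ellipse of area $\pi$ is contained in $K$ or contains $K$. If $E_0\in\mathcal M_\pi$ is balanced and $F_K(E_0)>0$, then $F_K(E_1)<F_K(E_0)$ for all $E_1\in\mathcal M_\pi\setminus\{E_0\}$.
\end{theorem}

\begin{proof}
By Lemma~\ref{lem:mass}(a) and the hypotheses, a weight of $E_0$ has mass $0<m<2\pi$. By Proposition~\ref{prop:local}(a), $E_0$ is a strict local maximum of $F_K$ on $\mathcal M_\pi$. Suppose that $E_1\ne E_0$ and $F_K(E_1)\ge F_K(E_0)$. Take a small closed ball $U$ around $E_0$ in $\mathcal M_\pi\cong\mathbb R^4$ with $E_1\notin U$ and $\max_{\partial U}F_K<F_K(E_0)\le F_K(E_1)$. By \eqref{eq:uniform}, for large $n$,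
\begin{equation}\label{eq:peak}
F_{K_n}(E_0),\,F_{K_n}(E_1)>0,\qquad\max_{\partial U}F_{K_n}<\min\bigl(F_{K_n}(E_0),F_{K_n}(E_1)\bigr).
\end{equation}
The polygon $K_n\subset K$ contains no ellipse of area $\pi$. For large $n$ it is not contained in one either. For if $K_n\subset E^{(n)}\in\mathcal M_\pi$ for infinitely many $n$, then $F_K(E^{(n)})\ge|K_n|\to|K|$, and by Lemma~\ref{lem:compact} a subsequence converges to some $E\in\mathcal M_\pi$ with $F_K(E)=|K|$, that is, $E\supset K$.

Fix such a large $n$. A critical point of $F_{K_n}|_{\mathcal M_\pi}$ with positive value is balanced for $K_n$ by Lemma~\ref{lem:polygon}, its mass satisfies $0<m<2\pi$ by Lemma~\ref{lem:mass}(a), and it is a strict local maximum by Proposition~\ref{prop:local}(a). With Lemmas~\ref{lem:compact}--\ref{lem:polygon}, all hypotheses of Lemma~\ref{lem:pass} hold for $H=F_{K_n}$ on $\mathcal M_\pi\cong\mathbb R^4$ and $\lambda_0=0$. Its conclusion contradicts \eqref{eq:peak}.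
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Rescale so that $K$ and the competing ellipses have area $\pi$. If $K$ is an ellipse, the minimum is $0$ and is attained only at $E=K$. Otherwise no ellipse of area $\pi$ is contained in $K$ or contains $K$, since an inclusion between convex bodies of equal area is an equality. A maximizer of $F_K$ on $\mathcal M_\pi$ exists by Lemma~\ref{lem:compact}, has positive overlap, and is balanced by Lemma~\ref{lem:first}(a). By Theorem~\ref{thm:global} it is the only one.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]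
Rescale so that $\alpha=\pi$; minimizers are the maximizers of $F_K$ on $\mathcal M_\pi$.

Let $\alpha_-<\alpha<\alpha_+$. Then the hypothesis of Theorem~\ref{thm:global} holds. A maximizer exists, has positive overlap and is balanced; its mass is positive by Lemma~\ref{lem:mass}(a). Conversely, if $E\in\mathcal M_\pi$ has a weight of positive mass, then its center lies in $\operatorname{int}K$ by Lemma~\ref{lem:mass}(b), so $F_K(E)>0$, and $E$ is the unique maximizer by Theorem~\ref{thm:global}.

For the remaining $\alpha$, note that $F_K(E)\le|E|$ with equality if and only if $E\subset K$, and $F_K(E)\le|K|$ with equality if and only if $E\supset K$. So if some ellipse of area $\alpha$ is contained in $K$, the maximizers are exactly the ellipses of area $\alpha$ contained in $K$, and the same holds with ``containing'' in place of ``contained in''. If $\alpha<\alpha_-$, shrink an inscribed ellipse of area $\alpha_-$ toward its center until its area is $\alpha$; the result and all its small translates lie in $K$. If $\alpha>\alpha_+$, expand an ellipse of area $\alpha_+$ containing $K$ from its center until its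 area is $\alpha$; the result and all its small translates contain $K$. In both cases uniqueness fails.

The cases $\alpha=\alpha_\pm$ follow from the classical averaging argument. It uses that for positive definite $P_0\ne P_1$ of equal determinant, $\det\frac{P_0+P_1}2>\det P_0$. Indeed, the eigenvalues $\mu_1,\mu_2$ of $P_0^{-1/2}P_1P_0^{-1/2}$ have product $1$ and are not both $1$, so the ratio of the determinants is $\frac{1+\mu_1}2\cdot\frac{1+\mu_2}2>\sqrt{\mu_1\mu_2}=1$.

Let $\xi_i+P_iD\subset K$, $i=0,1$, have area $\alpha_-$. As in the proof of Lemma~\ref{lem:connected}, $\frac{\xi_0+\xi_1}2+\frac{P_0+P_1}2D\subset K$, so $P_0=P_1$ by maximality. If $\xi_0\ne\xi_1$, an affine map takes the two ellipses to the unit disks centered at $(\pm\epsilon,0)$ with $\epsilon>0$. Their convex hull contains all points $(\zeta_1+\epsilon\zeta_1,\zeta_2)$ with $(\zeta_1,\zeta_2)\in D$, and these form an ellipse of area $(1+\epsilon)\pi$, contrary to maximality.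

Let $\{x:|Q_ix-d_i|\le1\}$, $i=0,1$, with $Q_i$ positive definite, be ellipses of area $\pi/\det Q_i=\alpha_+$ containing $K$; every ellipse $\xi+PD$ has this form with $Q=P^{-1}$, $d=P^{-1}\xi$. By the triangle inequality $|\frac{Q_0+Q_1}2x-\frac{d_0+d_1}2|\le1$ on $K$, so $Q_0=Q_1=Q$ by minimality. By the parallelogram law, on $K$,
\[
\Bigl|Qx-\frac{d_0+d_1}2\Bigr|^2=\tfrac12|Qx-d_0|^2+\tfrac12|Qx-d_1|^2-\tfrac14|d_0-d_1|^2\le1-\tfrac14|d_0-d_1|^2 ,
\]
which places $K$ in a smaller ellipse unless $d_0=d_1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]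
A minimizer exists by Lemma~\ref{lem:compact} and has a weight of mass $\pi$ by Lemma~\ref{lem:first}(b). It remains to show that any ellipse $E_0$ with a weight of mass $\pi$ for $K$ is strictly closer to $K$ than every other ellipse.

For $m=\pi$ we have $\Phi(E)=\frac12|E|-F_K(E)$, so $d_{\mathrm{sym}}(K,E)=|K|+2\Phi(E)$. Since $\pi/2<\pi<2\pi$, Proposition~\ref{prop:local}(b) shows, for every convex body, that an ellipse with a weight of mass $\pi$ is a strict local minimum of the distance on $\mathcal M$. We also need $d_{\mathrm{sym}}(K,E_0)<|K|$, that is, $F_K(E_0)>\frac12|E_0|$. Normalize $E_0=D$. Then $k>0$ everywhere, $k\ge\frac12$ where $f>0$, and $\int(1-f)=\pi>0$, so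
\[
F_K(D)=\int\min(k,\tfrac12)=\tfrac12\int f+\int(1-f)\min(k,\tfrac12)>\frac\pi2 .
\]

Suppose that $E_1\ne E_0$ and $d_{\mathrm{sym}}(K,E_1)\le d_{\mathrm{sym}}(K,E_0)$. Take a small closed ball $U$ around $E_0$ in $\mathcal M\cong\mathbb R^5$ with $E_1\notin U$ and $\min_{\partial U}d_{\mathrm{sym}}(K,\cdot)>d_{\mathrm{sym}}(K,E_0)$. Let $H_n=-d_{\mathrm{sym}}(K_n,\cdot)$. By \eqref{eq:uniform} and $|K_n|\to|K|$, for large $n$ we have $H_n(E_i)>-|K_n|$ for $i=0,1$ and $\max_{\partial U}H_n<\min(H_n(E_0),H_n(E_1))$. The function $H_n=2F_{K_n}-\pi\det P-|K_n|$ is of class $C^1$, and by Lemma~\ref{lem:polygon} its critical points have weights of mass $\pi$ for $K_n$, so they are strict local maxima. With Lemmas~\ref{lem:compact} and~\ref{lem:connected}, the hypotheses of Lemma~\ref{lem:pass} hold for $H_n$ and $\lambda_0=-|K_n|$, and its conclusion is violated. Hence no such $E_1$ exists.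
\end{proof}

\begin{thebibliography}{1}

\bibitem{Bochi}
Jairo Bochi, \emph{On the approximation of convex bodies by ellipses with respect to the symmetric difference metric}, arXiv:1702.03808 (2017).

\end{thebibliography}
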